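\title{No elementary bound for the modular recurrences in the Specker--Blatter theorem}

\begin{abstract}
For a sentence $\phi$ of monadic second-order logic with modular counting quantifiers, over constants and unary and binary relation symbols, let $S_\phi(n)$ be the number of its models on $\{1,\dots,n\}$. By the Specker--Blatter theorem, $S_\phi$ satisfies modulo every $m$ a linear recurrence from some point on. We show that the starting point and the order of this recurrence are not bounded by any elementary function of $\max\{|\phi|,m\}$. This holds already for first-order sentences without constants, for every fixed modulus $m\ge 2$, and for graphs. The examples are short sentences whose only finite model is a $p$-ary tree of tower height, whose number of labeled copies is prime to $p$. In the other direction, we prove an upper bound that is polynomial in $m$ for each fixed $\phi$ and elementary for each fixed quantifier rank.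
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Counting labeled models}
A vocabulary $\tau$ is \emph{admissible} if it is finite and consists of constant symbols, unary relation symbols and binary relation symbols. The logic $\mathrm{CMSOL}(\tau)$ has element variables and set variables. Its atomic formulas are $R(t)$, $R(t,t')$, $t=t'$ and $t\in X$, where $R\in\tau$, $X$ is a set variable, and $t,t'$ are element variables or constant symbols. Formulas are built with the connectives $\neg,\wedge,\vee,\to,\leftrightarrow$, the quantifiers $\exists,\forall$ over elements and over sets, and the modular counting quantifiers $\exists^{\,j\bmod b}x\,\chi$, which say that the number of elements $x$ satisfying $\chi$ is congruent to $j$ modulo $b$; we allow modular counting over sets as well. A formula is \emph{first-order} if it has no set variables and no modular quantifiers. The \emph{quantifier rank} of a formula is the maximal nesting depth of quantifiers of all these kinds.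

For a sentence $\phi$ we take $\tau$ to be the set of symbols occurring in $\phi$, and we list its constant symbols as $c_1,\dots,c_\kappa$. Constants are \emph{hard-wired}: on the universe $[n]=\{1,\dots,n\}$ with $n\ge\kappa$, the symbol $c_i$ is always interpreted by the element $i$. Let $S_\phi(n)$ be the number of $\tau$-structures with universe $[n]$, with the constants interpreted in this way, that satisfy $\phi$, and put $S_\phi(n)=0$ for $n<\kappa$.

Let $s(n)$ be a sequence of integers and $m\ge1$. A pair $(r,q)$ of positive integers is a \emph{witness for $s$ modulo $m$} if there are positive integers $\alpha_0,\dots,\alpha_q$ with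
\begin{equation}\label{eq:rec}
s(n+q+1)\equiv\sum_{i=0}^{q}\alpha_i\,s(n+i)\pmod m\qquad\text{for all }n\ge r .
\end{equation}
The sequence is \emph{MC-finite} if it has a witness modulo every $m$. The Specker--Blatter theorem, in its extension to $\mathrm{CMSOL}$ with hard-wired constants, says that $S_\phi$ is MC-finite for every sentence $\phi$ over an admissible vocabulary.

A witness measures how soon and how fast the residues start to repeat. If $(r,q)$ is a witness, then for $n\ge r$ the vector of residues of $s(n),\dots,s(n+q)$ determines the next such vector, and there are only $m^{q+1}$ vectors; so $s$ is periodic modulo $m$ from some $n\le r+m^{q+1}$ on, with period at most $m^{q+1}$. Conversely, if $s$ has period $\pi$ modulo $m$ for $n\ge r$, then $(r,2\pi-1)$ is a witness, with $\alpha_0=1$ and all other coefficients equal to $m$. In simple cases witnesses are small. If $\phi$ is a tautology in one unary symbol, then $S_\phi(n)=2^n$ and $(1,1)$ is a witness for every $m$, with coefficients $m$ and $2$. If $\phi$ axiomatizes linear orders, then $S_\phi(n)=n!$ and $(m,1)$ is a witness, with coefficients $m$ and $m$. The theorem itself says nothing about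 the size of witnesses. The following problem is posed in~\cite{FM}; here $|\phi|$ is the length of $\phi$, and elementary means elementary recursive.

\medskip
\noindent\textbf{Problem.} \emph{Is there an elementary function $f:\mathbb N\to\mathbb N$ such that for every admissible $\tau$, every sentence $\phi\in\mathrm{CMSOL}(\tau)$ and every $m\ge1$, the sequence $S_\phi$ has a witness $(r,q)$ modulo $m$ with $r,q\le f(\max\{|\phi|,m\})$?}
\medskip

There is a reason to expect a positive answer. A short first-order sentence can force its models to be enormous by describing a counter of counters of counters along a linear order (Section~\ref{sec:words} does this). But a finite structure with a definable linear order has no nontrivial automorphism, so it contributes $n!$ labeled copies to $S_\phi(n)$, and $n!$ vanishes modulo $m$ as soon as $n\ge m$. In general, for $\phi$ without constants, a model $A$ with $n$ elements contributes $n!/|\mathrm{Aut}(A)|$ copies. Modulo a prime $p$ the only models that are seen at all are those whose automorphism group contains a Sylow $p$-subgroup of the symmetric group, and such models look far too uniform to carry a counter.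 They are not: on $p^N$ points they still carry a linear order of length $N$, whose members are not points but the levels of a tree, and the loss of a logarithm is nothing against a tower.

\subsection*{Conventions}
Put $\exp_0(x)=x$ and $\exp_{d+1}(x)=2^{\exp_d(x)}$, and $T(0)=1$, $T(i+1)=2^{T(i)}$, so that $\exp_d(T(i))=T(i+d)$. The only property of an elementary function $f$ used in the negative results is that $f(x)\le\exp_d(x+c)$ for all $x$, for some $d\ge1$ and $c$.

The length $|\phi|$ is the number of symbols of $\phi$, where the names of variables, constants and relations carry indices written in binary. The \emph{size} of a formula is the same count with each name counted as one symbol; a formula of size $s$ in which the names are numbered up to $\nu$ has length $O(s\log(\nu+2))$. The numerals in modular quantifiers may be written in binary or in unary. All results hold under both conventions: the sentences in Theorems~\ref{thm:lower} and~\ref{thm:graphs} contain no numerals, and the proof of Theorem~\ref{thm:upper} uses only that the product of the moduli in $\phi$ is at most $2^{|\phi|}$, which is true because a numeral with $w$ symbols denotes a number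 at most $2^w$ in either notation. All structures are finite and nonempty unless said otherwise, and bound variables are renamed where necessary to avoid clashes.

\subsection*{Results}

\begin{theorem}\label{thm:lower}
There is a constant $C$ such that for every prime $p$ and every $h\ge1$ there are a first-order sentence $\phi_{h,p}$, using only binary relation symbols, with
\[
|\phi_{h,p}|\le C\,(h+p^2)\log(h+p+2),
\]
and a number $n^*=p^N$ with $N\ge T(h)$, such that $S_{\phi_{h,p}}(n)=0$ for $n\ne n^*$ and $p\nmid S_{\phi_{h,p}}(n^*)$. Hence for every $m$ divisible by $p$, every witness $(r,q)$ for $S_{\phi_{h,p}}$ modulo $m$ satisfies $r+q\ge n^*$.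
\end{theorem}

\begin{corollary}\label{cor:no}
No elementary function $f$ as in the Problem exists. Moreover, for each fixed $m\ge2$ there is no elementary function $f$ such that every $S_\phi$ has a witness $(r,q)$ modulo $m$ with $r,q\le f(|\phi|)$.
\end{corollary}

So the answer is negative already for first-order sentences without constants and $m=2$. The next two theorems are complements on which this answer does not depend. The first removes the growing vocabulary of the sentences $\phi_{h,p}$.

\begin{theorem}\label{thm:graphs}
For each prime $p$ there are a constant $C_p$ and first-order sentences $\psi_{h,p}$ $(h\ge1)$ over a single binary symbol, all of whose models are simple undirected graphs, with $|\psi_{h,p}|\le C_ph^4$ and with the property of Theorem~\ref{thm:lower}: there is $n^*=p^N$ with $N\ge T(h)$ such that $S_{\psi_{h,p}}(n)=0$ for $n\neq n^*$ and $p\nmid S_{\psi_{h,p}}(n^*)$, and every witness $(r,q)$ modulo a multiple of $p$ satisfies $r+q\ge n^*$. The answer to the Problem therefore stays negative for such sentences.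
\end{theorem}

\begin{theorem}\label{thm:upper}
Let $\phi\in\mathrm{CMSOL}(\tau)$ be a sentence, with $\tau$ admissible with $\kappa$ constants, let $\ell=|\phi|\ge1$, and let $Q$ be the quantifier rank of $\phi$. There is a number $t\le\exp_{Q+1}((\ell+1)^3)$, depending only on $\phi$, such that for every $m\ge2$ the sequence $S_\phi$ has a witness $(r,q)$ modulo $m$ with $r=\max\{\kappa,1\}$ and $q<(2m)^{t+1}$.
\end{theorem}

Theorem~\ref{thm:upper} locates the obstruction in the quantifier rank. The bound is polynomial in $m$ for fixed $\phi$, and elementary in $\max\{|\phi|,m\}$ for each fixed quantifier rank. Since $Q\le\ell$, it is in general a tower of height $|\phi|+O(1)$ over $(|\phi|+1)^3$ and $m$, while by Theorem~\ref{thm:lower} a tower of height $\Omega(|\phi|/\log|\phi|)$ is unavoidable (Remark~\ref{rem:height}).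

The lower bound has three independent parts. Section~\ref{sec:survive} finds large structures whose number of labeled copies is prime to $p$. Section~\ref{sec:tree} shows that first-order logic can recover the tree behind such a structure and read a word along its levels. Section~\ref{sec:words} constructs a short sentence whose only model is a word of tower length. These parts are assembled in Section~\ref{sec:lower} and adapted to graphs in Section~\ref{sec:graphs}. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper} and can be read on its own.

\section{Large models that survive modulo $p$}\label{sec:survive}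

A linear recurrence cannot produce a nonzero term from a run of zeros. This is the only mechanism behind our lower bounds.

\begin{lemma}\label{lem:gap}
Let $s(n)=0$ for $1\le n<n^*$ and $m\nmid s(n^*)$. Then every witness $(r,q)$ for $s$ modulo $m$ satisfies $r+q\ge n^*$.
\end{lemma}

\begin{proof}
Otherwise $n=n^*-q-1\ge r\ge 1$, and \eqref{eq:rec} at this $n$ expresses $s(n^*)$ modulo $m$ as a combination of $s(n^*-q-1),\dots,s(n^*-1)$, which are all $0$. Then $m\mid s(n^*)$.
\end{proof}

We therefore look for a short sentence with a single finite model $A$ up to isomorphism, with $n^*$ elements and $n^*$ huge. The symmetric group on $[n^*]$ acts transitively on the structures on $[n^*]$ isomorphic to $A$, with stabilizers isomorphic to $\mathrm{Aut}(A)$, so $S_\phi(n^*)=n^*!/|\mathrm{Aut}(A)|$. For this number to be prime to $p$, the order of $\mathrm{Aut}(A)$ has to absorb the full power of $p$ in $n^*!$. The structures with this property that we use come from trees.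

Let $N\ge1$, let $Y_0,\dots,Y_{N-1}$ be finite sets with at least two elements each, and let $X=Y_0\times\dots\times Y_{N-1}$. For distinct $x,y\in X$ let $\mathrm{lev}(x,y)$ be the largest $i$ with $x_i\ne y_i$. The \emph{ball of level $i$} around $x$ is
\[
\mathrm{Ball}_i(x)=\{z\in X: z_j=x_j\text{ for all }j>i\}=\{x\}\cup\{z\neq x:\mathrm{lev}(x,z)\le i\}.
\]
The points of $X$ are the leaves of a rooted tree whose inner nodes are the balls, and $\mathrm{lev}(x,y)$ is the level of the lowest node above $x$ and $y$; see Figure~\ref{fig:tree}. We shall use the ultrametric property
\begin{equation}\label{eq:ultra}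
\mathrm{lev}(x,y)<\mathrm{lev}(x,z)\quad\Longrightarrow\quad y\ne z\text{ and }\mathrm{lev}(y,z)=\mathrm{lev}(x,z).
\end{equation}
Indeed, with $t=\mathrm{lev}(x,z)$, the point $y$ agrees with $x$ at all coordinates $j\ge t$, while $z$ differs from $x$ at $t$ and agrees with it above $t$.

\begin{definition}
Let $\tau$ be a set of binary symbols and let a set $P^*\subseteq\{0,\dots,N-1\}$ be given for each $P\in\tau$. The \emph{level structure} on $X$ with level sets $P^*$ is the $\tau$-structure on $X$ in which $P(x,y)$ holds if and only if $x\ne y$ and $\mathrm{lev}(x,y)\in P^*$.
\end{definition}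

The level sets form a word of length $N$, with one unary predicate for each symbol of $\tau$. A level structure thus stores an arbitrary word, and the next lemma says that it does so at no cost in symmetry.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[level distance=9mm,
  level 1/.style={sibling distance=48mm},
  level 2/.style={sibling distance=24mm},
  level 3/.style={sibling distance=12mm},
  ball/.style={circle,draw,inner sep=2pt}]
\node[ball]{}
 child{node[ball,fill]{}
   child{node[ball]{} child{node{$000$}} child{node{$001$}}}
   child{node[ball]{} child{node{$010$}} child{node{$011$}}}}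
 child{node[ball,fill]{}
   child{node[ball]{} child{node{$100$}} child{node{$101$}}}
   child{node[ball]{} child{node{$110$}} child{node{$111$}}}};
\node at (-5.6,0) {level $2$};
\node at (-5.6,-0.9) {level $1$};
\node at (-5.6,-1.8) {level $0$};
\end{tikzpicture}
\caption{The set $\{0,1\}^3$, with points written $x_2x_1x_0$, as the leaves of a tree. Each inner node is a ball, and $\mathrm{lev}(x,y)$ is the level of the lowest node above $x$ and $y$. Joining two leaves when this node has odd level (filled) gives two disjoint $4$-cycles.}\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:sylow}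
Let $p$ be a prime and $A$ a level structure on $\{0,\dots,p-1\}^N$. The number of structures on $[p^N]$ isomorphic to $A$ is not divisible by $p$.
\end{lemma}

\begin{proof}
Let $\Gamma_N$ be the group of bijections of $\{0,\dots,p-1\}^N$ that preserve $\mathrm{lev}$, with $\Gamma_0$ trivial. It is a subgroup of $\mathrm{Aut}(A)$. Two points have the same last coordinate if and only if they are equal or have level less than $N-1$. Hence an element of $\Gamma_N$ permutes the $p$ classes of points with constant last coordinate, and it maps each class to its image class by a $\mathrm{lev}$-preserving bijection, that is, by an element of $\Gamma_{N-1}$ on the first $N-1$ coordinates. Conversely, every permutation of the classes together with $p$ elements of $\Gamma_{N-1}$ defines an element of $\Gamma_N$, because points in different classes always have level $N-1$. So $|\Gamma_N|=p!\,|\Gamma_{N-1}|^p$, and by induction $|\Gamma_N|=(p!)^{1+p+\dots+p^{N-1}}$. By Legendre's formula the exponent of $p$ in $n!$ is $\sum_{i\ge1}\lfloor n/p^i\rfloor$, which for $n=p^N$ equals $p^{N-1}+\dots+p+1$. Since $|\Gamma_N|$ divides $|\mathrm{Aut}(A)|$ by Lagrange's theorem, $(p^N)!/|\mathrm{Aut}(A)|$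 is prime to $p$.
\end{proof}

\begin{example}\label{ex:c4}
Let $p=2$, $\tau=\{E\}$, and let $E^*$ be the set of odd levels. For $N=2$ two points are adjacent when their last coordinates differ, so $A$ is the $4$-cycle, with $8$ automorphisms and $4!/8=3$ labeled copies. For $N=3$ it is the union of two $4$-cycles in Figure~\ref{fig:tree}, with $2\cdot 8^2=128$ automorphisms and $8!/128=315$ labeled copies. Both numbers are odd.
\end{example}

\section{Recovering the tree in first-order logic}\label{sec:tree}

A sentence that is to force a level structure must speak about its levels, but there are far too many levels to name each by a symbol, and a direct comparison ``$\mathrm{lev}(x,y)\le\mathrm{lev}(u,v)$'' would be a relation of arity four. It turns out that one binary relation suffices, the parity of the level. Throughout this section $\tau$ is a finite set of binary symbols with a distinguished symbol $E$.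

\subsection*{The ball formula}
Suppose $E^*$ is the set of odd levels, and let $s=\mathrm{lev}(x,y)$ and $t=\mathrm{lev}(x,z)$. If $s$ and $t$ have different parity, the third side of the triangle has level $\max(s,t)$ by \eqref{eq:ultra}, and its parity tells which of the two is larger. If they have the same parity, a point at level $s+1$ from $x$ serves as a stepping stone. Accordingly, put
\begin{align*}
\lambda_0(x,y,z)&:=\neg\bigl(E(x,y)\leftrightarrow E(x,z)\bigr)\wedge\bigl(E(y,z)\leftrightarrow E(x,z)\bigr),\\
\lambda(x,y,z)&:=\lambda_0(x,y,z)\vee\exists u\,\bigl(u\ne x\wedge\lambda_0(x,y,u)\wedge\lambda_0(x,u,z)\bigr),\\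
\delta(x,y,z)&:=\bigl(z=x\vee\neg\lambda(x,y,z)\bigr).
\end{align*}
In Figure~\ref{fig:tree}, with $x=000$, $y=001$, $z=100$, we have $s=0$ and $t=2$, and $\lambda_0(x,y,z)$ fails; but $u=010$ is adjacent to $x$ and $y$ and not to $z$, so $\lambda_0(x,y,u)$ and $\lambda_0(x,u,z)$ hold, and $\lambda(x,y,z)$ detects $s<t$.

In an arbitrary $\tau$-structure we write $D(x,y)=\{z:\delta(x,y,z)\}$ for $x\ne y$ and call these sets \emph{cells}. Membership in a cell, and inclusion and equality of two cells, are expressed by first-order formulas of bounded size. The following axioms say that the cells behave like balls.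
\begin{itemize}
\item[(T1)] There are at least two elements, and all relations in $\tau$ are symmetric and irreflexive.
\item[(T2)] If $x\ne y$, then $x,y\in D(x,y)$.
\item[(T3)] If $x\ne y$, $u\ne v$ and $u,v\in D(x,y)$, then $D(u,v)\subseteq D(x,y)$.
\item[(T4)] Any two cells are disjoint or comparable under inclusion.
\item[(T5)] If $x\ne y$, $u\ne v$ and $D(x,y)=D(u,v)$, then $P(x,y)\leftrightarrow P(u,v)$, for each $P\in\tau$.
\end{itemize}
Their conjunction has size $O(|\tau|)$. To control the branching, let $\mathrm{br}_n(x,y)$ say that there are $n$, but not $n+1$, distinct elements $z_i\in D(x,y)$ with $D(z_i,z_j)=D(x,y)$ for all $i\ne j$. This formula has size $O(n^2)$, and its truth depends only on the set $D(x,y)$.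

\begin{lemma}\label{lem:balls}
Let $A$ be a level structure on $Y_0\times\dots\times Y_{N-1}$ in which $E^*$ is the set of odd levels. Then:
\begin{itemize}
\item[(a)] $D(x,y)=\mathrm{Ball}_{\mathrm{lev}(x,y)}(x)$ for all $x\ne y$;
\item[(b)] $A$ satisfies \textup{(T1)--(T5)};
\item[(c)] $\mathrm{br}_n(x,y)$ holds if and only if $n=|Y_{\mathrm{lev}(x,y)}|$;
\item[(d)] for each $x$ the cells $D(x,y)$, $y\neq x$, are the $N$ sets $\mathrm{Ball}_0(x)\subsetneq\dots\subsetneq\mathrm{Ball}_{N-1}(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $y,z\ne x$, $s=\mathrm{lev}(x,y)$, $t=\mathrm{lev}(x,z)$. If $s\equiv t\pmod 2$, the first conjunct of $\lambda_0(x,y,z)$ fails. Otherwise $\mathrm{lev}(y,z)=\max(s,t)$ by \eqref{eq:ultra}, and the second conjunct says $\max(s,t)\equiv t\pmod 2$, that is, $s<t$. So $\lambda_0(x,y,z)$ holds if and only if $s<t$ and $s\not\equiv t \pmod 2$. Hence $\lambda(x,y,z)$ implies $s<t$, directly or through $s<\mathrm{lev}(x,u)<t$. Conversely, let $s<t$. If the parities differ, $\lambda_0(x,y,z)$ holds. If they agree, then $s+1<t$; since $|Y_{s+1}|\ge2$ there is $u$ with $\mathrm{lev}(x,u)=s+1$, and it witnesses the second disjunct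 of $\lambda$. So $\delta(x,y,z)$ holds if and only if $z=x$ or $t\le s$.

(b) (T1) and (T2) are immediate. If $w$ lies in a ball of level $i$, that ball equals $\mathrm{Ball}_i(w)$. For (T3), distinct points $u,v$ in a ball of level $i$ have $\mathrm{lev}(u,v)\le i$, so $D(u,v)\subseteq\mathrm{Ball}_i(u)$, which is that ball. For (T4), two balls of levels $i\le j$ with a common point $w$ are $\mathrm{Ball}_i(w)\subseteq\mathrm{Ball}_j(w)$. A ball of level $i$ has $|Y_0|\cdots|Y_i|$ elements, which is strictly increasing in $i$; so a ball determines its level, and (T5) follows.

(c) Let $i=\mathrm{lev}(x,y)$. For distinct $z,z'\in D(x,y)$ we have $D(z,z')=D(x,y)$ if and only if $\mathrm{lev}(z,z')=i$, that is, $z_i\ne z'_i$. The largest number of points with pairwise different $i$-th coordinates is $|Y_i|$.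

(d) Every level occurs as $\mathrm{lev}(x,y)$, since $|Y_i|\ge2$.
\end{proof}

\subsection*{From cells back to a tree}
Now let $A$ be any finite model of (T1)--(T5). Nothing is assumed about why the formula $\delta$ defines such well-behaved sets; from here on it is a black box. Let $\mathcal B$ be the set of cells and $\mathcal B_x=\{b\in\mathcal B:x\in b\}$. In a level structure, the ball $b$ of level $i$ splits into the balls of level $i-1$, and two points lie in the same part exactly when they span a smaller ball than $b$. So for $b\in\mathcal B$ and $u,v\in b$ we write $u\approx_bv$ if $u=v$ or $D(u,v)\ne b$.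

\begin{lemma}\label{lem:cells}
Let $A$ be a finite model of \textup{(T1)--(T5)} and $b\in\mathcal B$.
\begin{itemize}
\item[(a)] $\approx_b$ is an equivalence relation on $b$ with at least two classes, called the \emph{children} of $b$. If $b=D(x,y)$, then $\mathrm{br}_n(x,y)$ holds if and only if $b$ has exactly $n$ children.
\item[(b)] For each $x$, $\mathcal B_x=\{D(x,y):y\ne x\}$; this is a chain under inclusion, and its largest member is $A$.
\item[(c)] A child of $b$ with more than one element is a cell.
\item[(d)] A cell properly contained in $b$ lies in a single child of $b$.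
\end{itemize}
\end{lemma}

\begin{proof}
By (T2) and (T3), $D(y,x)\subseteq D(x,y)$ for all $x\neq y$, so $D(x,y)=D(y,x)$. Also by (T3), for distinct $u,v\in b$ the relation $u\approx_bv$ means $D(u,v)\subsetneq b$.

(a) The relation is reflexive and symmetric. For transitivity let $u,v,w\in b$ be distinct with $D(u,v)\subsetneq b$ and $D(v,w)\subsetneq b$. The two cells share $v$, so they are comparable by (T4). The larger one contains $u$ and $w$, hence contains $D(u,w)$ by (T3), and so $D(u,w)\subsetneq b$. If $b=D(x,y)$, then $x,y\in b$ are inequivalent. The families $z_i$ in $\mathrm{br}_n(x,y)$ are the families of pairwise inequivalent elements of $b$, and their largest size is the number of classes.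

(b) Each $D(x,y)$ contains $x$. Conversely, if $x\in b'\in\mathcal B$, then any $y$ in a child of $b'$ other than that of $x$ satisfies $D(x,y)=b'$. The members of $\mathcal B_x$ share $x$, so they form a chain by (T4), nonempty by (T1). The largest member contains every $D(x,y)$, hence every $y$.

(c) Let $\gamma$ be such a child and $u\in\gamma$. Among the cells $D(u,v)$ with $v\in\gamma\setminus\{u\}$, which form a chain, let $D(u,v_0)$ be the largest. It contains $\gamma$ by (T2), and $D(u,v_0)\subsetneq b$. If $w\in D(u,v_0)$ and $w\ne u$, then $D(u,w)\subseteq D(u,v_0)\subsetneq b$, so $w\in\gamma$. Thus $\gamma=D(u,v_0)$.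

(d) Let $b'=D(u,v)\subsetneq b$. For $w\in b'$ with $w\ne u$ we have $D(u,w)\subseteq b'\subsetneq b$, so $w\approx_bu$.
\end{proof}

So the cells form a tree, but not yet a regular one: branches may have different lengths and nodes different numbers of children. Regularity follows once all chains $\mathcal B_x$ look alike.

\begin{lemma}\label{lem:reconstruct}
Let $A$ be a finite model of \textup{(T1)--(T5)}. Let $N\geq 1$, finite sets $Y_0,\dots,Y_{N-1}$ and sets $P^*\subseteq\{0,\dots,N-1\}$ $(P\in\tau)$ be such that for every $x\in A$ the chain $\mathcal B_x$ has exactly $N$ members $b^x_0\subsetneq\dots\subsetneq b^x_{N-1}$, and whenever $D(x,y)=b_i^x$, the formula $\mathrm{br}_{|Y_i|}(x,y)$ holds, and $P(x,y)$ holds if and only if $i\in P^*$. Then $A$ is isomorphic to the level structure on $Y_0\times\dots\times Y_{N-1}$ with level sets $P^*$.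
\end{lemma}

\begin{proof}
If $b=b_i^x$, every cell properly containing $b$ contains $x$, so these cells are $b^x_{i+1},\dots,b^x_{N-1}$. Their number $N-1-i$ depends only on $b$. Hence each cell $b$ has a well-defined \emph{level} $i$, with $b=b_i^x$ for all $x\in b$, and it has $|Y_i|\geq 2$ children by Lemma~\ref{lem:cells}(a),(b).

The children of a cell $b$ of level $0$ are singletons: a larger child would be a cell by Lemma~\ref{lem:cells}(c), properly contained in $b=b_0^x$ and containing one of its own points $x$. Let $b$ have level $i\ge1$, let $\gamma$ be a child and $x\in\gamma$. By Lemma~\ref{lem:cells}(d), $b^x_{i-1}$ lies in one child of $b$, which is $\gamma$ because both contain $x$. As $b^x_{i-1}$ has at least two elements, $\gamma$ is a cell, so it belongs to $\mathcal B_x$, and $b^x_{i-1}\subseteq\gamma\subsetneq b_i^x$ forces $\gamma=b^x_{i-1}$. Thus the children of $b$ are cells of level $i-1$.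

We show by induction on $i$ that for each cell $b$ of level $i$ there is a bijection $f_b:b\to Y_0\times\dots\times Y_i$ such that $D(u,v)$ has level $\mathrm{lev}(f_b(u),f_b(v))$ for all distinct $u,v\in b$. Index the children of $b$ by $Y_i$; the index of the child $\gamma$ containing $u$ is the $i$-th coordinate of $f_b(u)$, and for $i\ge1$ the earlier coordinates are $f_\gamma(u)$. This is a bijection. If $u,v$ lie in different children, then $D(u,v)=b$ has level $i=\mathrm{lev}(f_b(u),f_b(v))$. If they lie in the same child, then $i\ge1$ and the induction hypothesis applies.

By Lemma~\ref{lem:cells}(b), $A$ is a cell of level $N-1$. For $u\ne v$ the cell $D(u,v)$ is $b^u_i$ with $i=\mathrm{lev}(f_A(u),f_A(v))$, so $P(u,v)$ holds if and only if $i\in P^*$. Together with irreflexivity this says that $f_A$ is an isomorphism.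
\end{proof}

\subsection*{Reading a word along a chain}
A \emph{word} is a finite nonempty linear order with unary predicates; its elements are called positions. Let $\omega$ be a first-order sentence about words, and for each predicate $P$ of $\omega$ let $\widehat P(x,y)$ be a $\tau$-formula whose truth, in models of (T1)--(T5) and for $x\ne y$, depends only on the cell $D(x,y)$. By (T5) the atoms $P(x,y)$ with $P\in \tau$ have this property, which is the only purpose of that axiom, and so do the formulas $\mathrm{br}_n(x,y)$. The chain $\mathcal B_x$, ordered by $\subsetneq$, becomes a word when $P$ holds at $D(x,y)$ if and only if $\widehat P(x,y)$. Let $\omega^x$ arise from $\omega$ by restricting all quantifiers to elements different from $x$ and replacing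
\[
y<z\ \text{ by }\ D(x,y)\subsetneq D(x,z),\qquad y=z\ \text{ by }\ D(x,y)=D(x,z),\qquad P(y)\ \text{ by }\ \widehat P(x,y).
\]

\begin{lemma}\label{lem:translate}
In a finite model of \textup{(T1)--(T5)}, $\omega^x$ holds at $x$ if and only if the word $\mathcal B_x$ satisfies $\omega$. If all $\widehat P$ have size at most $s\ge1$, the size of $\omega^x$ is $O(s)$ times the size of $\omega$.
\end{lemma}

\begin{proof}
By induction on formulas, $\chi^x(y_1,\dots,y_j)$ holds if and only if $\chi$ holds in $\mathcal B_x$ at $D(x,y_1),\dots,D(x,y_j)$. For atoms this is the definition, and quantifiers are handled by the surjectivity of $y\mapsto D(x,y)$ from $A\setminus\{x\}$ onto $\mathcal B_x$. Each atom and each quantifier is replaced by an expression of size $O(s)$.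
\end{proof}

\section{Words of tower length}\label{sec:words}

It remains to find a sentence of size $O(h)$ whose only model is a word of length at least $T(h)$, in which the parity of the position is available as a predicate. The word is a nested counter. If blocks of length $d$ are available, we list all binary numbers with $d$ bits in increasing order, one number on each block; this gives a block of length $d2^d$, and we repeat.

Let $d_0=1$ and $d_{k+1}=d_k2^{d_k}$, so $d_1=2$ and $d_2=8$. Then $d_k\mid d_{k+1}$, and $d_h\ge T(h)$ because $d_{k+1}\ge2^{d_k}$. Fix $h\ge1$ and consider words with predicates $M_1,\dots,M_{h-1}$ (markers) and $B_1,\dots,B_h$ (bits). The word $W_h$ has positions $0,\dots,d_h-1$. The marker $M_k(i)$ holds if and only if $d_k\mid i$. Writing $i\bmod d_k=v\,d_{k-1}+j$ with $0\le j<d_{k-1}$ and $0\le v<2^{d_{k-1}}$, the bit $B_k(i)$ holds if and only if the binary digit of weight $2^j$ in $v$ is $1$. For $k=1$ we have $j=0$ and $v=i\bmod2$, so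
\begin{equation}\label{eq:parity}
B_1(i)\text{ holds in }W_h\text{ if and only if }i\text{ is odd.}
\end{equation}

\begin{example}\label{ex:w2}
$W_1$ has two positions, with $B_1$ true at the second. $W_2$ is
\[
\begin{array}{c|cc|cc|cc|cc}
i&0&1&2&3&4&5&6&7\\\hline
M_1&1&0&1&0&1&0&1&0\\
B_1&0&1&0&1&0&1&0&1\\
B_2&0&0&1&0&0&1&1&1
\end{array}
\]
The row $B_2$ shows the numbers $0,1,2,3$, lowest digit first, on the four blocks marked by $M_1$. To verify that the block $\{4,5\}$ shows the successor of the number on $\{2,3\}$, one compares digits of equal weight. Position $2$ has digit $1$ and no lower digit, so the digit flips, to $0$ at position $4$. Position $3$ has digit $0$ and all lower digits equal to $1$, so it flips too, to $1$ at position $5$. The sentence has to know that $2$ corresponds to $4$ and $3$ to $5$. It cannot count the distance, but it can read the row $B_1$, which gives the address of a position inside its block. In $W_h$ the address inside a block of length $d_k$ consists of a number written on a block of length $d_{k-1}$ and an address inside that smaller block, so equality of addresses is defined by recursion on $k$.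
\end{example}

\subsection*{Blocks}
Abbreviate $M_0(z):=(z=z)$, $M_h(z):={}$``$z$ is the first position'', and $y\le z:=(y<z\vee y=z)$. Define
\begin{align*}
\mathrm{same}_k(x,y)&:=\forall z\,\bigl(M_k(z)\to(z\le x\leftrightarrow z\le y)\bigr),\\
\mathrm{first}_k(x)&:=\forall z\,\bigl(\mathrm{same}_k(z,x)\wedge z<x\to \mathrm{same}_{k-1}(z,x)\bigr),\\
\mathrm{last}_k(x)&:=\forall z\,\bigl(\mathrm{same}_k(z,x)\wedge x<z\to \mathrm{same}_{k-1}(z,x)\bigr),\\
\mathrm{next}_k(x,y)&:=x<y\wedge \mathrm{same}_k(x,y)\wedge\neg\,\mathrm{same}_{k-1}(x,y)\\
&\qquad{}\wedge\forall z\,\bigl(x<z\wedge z<y\to \mathrm{same}_{k-1}(z,x)\vee \mathrm{same}_{k-1}(z,y)\bigr),\\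
\mathrm{carry}_k(x)&:=\forall z\,\bigl(\mathrm{same}_{k-1}(z,x)\wedge z<x\to B_k(z)\bigr),
\end{align*}
the first for $0\le k\le h$ and the others for $1\le k\le h$. The \emph{basic axioms} are:
\begin{itemize}
\item[(W0)] the first position satisfies all $M_k$, and $M_{k+1}\subseteq M_k$ for $1\le k\le h-2$;
\item[(W1)] $\mathrm{first}_k(x)\to\neg B_k(x)$;
\item[(W2)] $\mathrm{last}_k(x)\to B_k(x)$;
\item[(W3)] $\neg\,\mathrm{last}_k(x)\to\exists z\,(\mathrm{same}_{k-1}(x,z)\wedge\neg B_k(z))$,
\end{itemize}
where (W1)--(W3) are imposed for all $x$ and all $1\le k\le h$.

Consider a word $L$ satisfying the basic axioms. By (W0), $M_h\subseteq M_{h-1}\subseteq\dots\subseteq M_0$ and the first position lies in all these sets. Hence the classes of $\mathrm{same}_k$, the \emph{$k$-blocks}, are the intervals that start at an $M_k$-position and end just before the next one. The $0$-blocks are singletons, $L$ is the only $h$-block, and each $k$-block is a union of $(k-1)$-blocks. The formulas $\mathrm{first}_k(x)$ and $\mathrm{last}_k(x)$ say that the $(k-1)$-block of $x$ is the first, respectively last, one in its $k$-block; $\mathrm{next}_k(x,y)$ says that the $(k-1)$-block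 of $y$ immediately follows that of $x$ inside the same $k$-block; and $\mathrm{carry}_k(x)$ says that $B_k$ holds at all earlier positions of the $(k-1)$-block of $x$. The word $L$ has at least two positions, since $B_1$ fails at its first position by (W1) and holds at its last by (W2).

Let $\mathrm{off}_k(x)$ be the offset of $x$ in its $k$-block, counted from $0$. For a $(k-1)$-block $\beta$ let $\mathrm{num}_k(\beta)$ be the sum of $2^j$ over the offsets $j$ in $\beta$ at which $B_k$ holds. The basic axioms say that the count in each $k$-block starts with all digits $0$ and stops exactly when all digits are $1$. What is missing is that it proceeds in steps of one: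
\begin{itemize}
\item[$(I_k)$] if the $(k-1)$-block $\beta'$ immediately follows the $(k-1)$-block $\beta$ inside a $k$-block, then $\mathrm{num}_k(\beta')\equiv\mathrm{num}_k(\beta)+1\pmod{2^{d_{k-1}}}$.
\end{itemize}

\begin{lemma}\label{lem:count}
Assume the basic axioms and $I_1,\dots,I_k$. Then every $k$-block has exactly $d_k$ elements and, if $k\ge1$, consists of $2^{d_{k-1}}$ blocks of level $k-1$ with $\mathrm{num}_k=0,1,2,\dots$ in this order. In particular, for $k\geq 1$ and $x$ in the $(k-1)$-block $\beta$,
\begin{equation}\label{eq:address}
\mathrm{off}_k(x)=\mathrm{num}_k(\beta)\,d_{k-1}+\mathrm{off}_{k-1}(x).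
\end{equation}
\end{lemma}

\begin{proof}
Induction on $k$; the $0$-blocks are singletons. Let $k\ge1$ and $d=d_{k-1}$. All $(k-1)$-blocks have $d$ elements, so their numbers lie in $\{0,\dots,2^d-1\}$. In a $k$-block the first number is $0$ by (W1), and each further number is the previous one plus $1$ modulo $2^d$. By (W2) and (W3) a $(k-1)$-block is the last one if and only if all its digits are $1$, that is, its number is $2^d-1$. So the numbers are $0,1,\dots,2^d-1$, and the $k$-block has $2^dd=d_k$ elements.
\end{proof}

\subsection*{One recursion for two tasks}
By \eqref{eq:address}, two positions $x,y$ have equal $\mathrm{off}_k$ when each position $x'$ in the $(k-1)$-block of $x$ has a partner $y'$ of equal $\mathrm{off}_{k-1}$ in the $(k-1)$-block of $y$ with the same bit $B_k$, and the partner of $x$ is $y$. The statement $I_k$ has the same form: each $x'$ outside a last block has a partner $y'$ of equal $\mathrm{off}_{k-1}$ in the next block, with the bit prescribed by the carry rule. Writing the two tasks separately, with a formula of size $O(k)$ for equality of $\mathrm{off}_k$ and one copy of it in each $I_{k+1}$, gives total size $O(h^2)$. To reach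 size $O(h)$ we let both tasks share one recursive call, and use a universally quantified variable $z$ as a switch: it selects the first task when it is the first position and the second task otherwise. Put
\begin{align*}
\mathrm{copy}_k&:=\mathrm{same}_{k-1}(x,x')\to\Bigl(\mathrm{same}_{k-1}(y,y')\wedge\bigl(B_k(x')\leftrightarrow B_k(y')\bigr)\wedge(x'=x\to y'=y)\Bigr),\\
\mathrm{incr}_k&:=\neg\,\mathrm{last}_k(x')\to\Bigl(\mathrm{next}_k(x',y')\wedge\bigl(B_k(y')\leftrightarrow\neg(B_k(x')\leftrightarrow\mathrm{carry}_k(x'))\bigr)\Bigr),
\end{align*}
let $G_0(x,y):=(x=x\wedge y=y)$ and, with fresh variables at each level $1\le k\le h$,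
\[
G_k(x,y):=\forall x'\,\forall z\,\exists y'\,\Bigl[\bigl(M_h(z)\to\mathrm{copy}_k\bigr)\wedge\bigl(\neg M_h(z)\to\mathrm{incr}_k\bigr)\wedge G_{k-1}(x',y')\Bigr].
\]

\begin{lemma}\label{lem:G}
In a word satisfying the basic axioms, $G_k(x,y)$ holds if and only if $I_1,\dots,I_k$ hold and $\mathrm{off}_k(x)=\mathrm{off}_k(y)$.
\end{lemma}

\begin{proof}
Induction on $k$. For $k=0$ both sides are true. Let $k\ge1$ and $d=d_{k-1}$.

Suppose $G_k(x,y)$ holds. Then $G_{k-1}(x',y')$ holds for some $x',y'$, so $I_1,\dots,I_{k-1}$ hold. By Lemma~\ref{lem:count} all $(k-1)$-blocks have $d$ elements, and by induction $G_{k-1}(x',y')$ means $\mathrm{off}_{k-1}(x')=\mathrm{off}_{k-1}(y')$.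

Take for $z$ a position other than the first. Let $\beta'$ immediately follow $\beta$ in a $k$-block and let $x'\in\beta$. Then $\mathrm{last}_k(x')$ fails, so the witness $y'$ lies in $\beta'$; it is the position of $\beta'$ with the same offset as $x'$, and its bit is the bit of $x'$, flipped exactly when $\mathrm{carry}_k(x')$ holds. This is the rule for adding $1$ modulo $2^d$ with the lowest digit first: a digit flips if and only if all lower digits are $1$. As $x'$ runs through $\beta$, the witness runs through $\beta'$, so $I_k$ holds.

Take for $z$ the first position. For every $x'$ in the $(k-1)$-block of $x$, the witness is the position of equal offset in the $(k-1)$-block of $y$, and it has the same bit $B_k$. So the two blocks have equal $\mathrm{num}_k$. For $x'=x$ the witness is $y$, so $\mathrm{off}_{k-1}(x)=\mathrm{off}_{k-1}(y)$. Now \eqref{eq:address} gives $\mathrm{off}_k(x)=\mathrm{off}_k(y)$.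

Conversely, suppose $I_1,\dots,I_k$ hold and $\mathrm{off}_k(x)=\mathrm{off}_k(y)$. All $(k-1)$-blocks have $d$ elements, and \eqref{eq:address}, read as division with remainder by $d$, shows that $x,y$ have the same $\mathrm{off}_{k-1}$ and that their $(k-1)$-blocks have the same number, hence the same digits. Let $x',z$ be given. If $z$ is first and $x'$ is in the $(k-1)$-block of $x$, let $y'$ be the position of offset $\mathrm{off}_{k-1}(x')$ in the $(k-1)$-block of $y$; then $\mathrm{copy}_k$ holds. If $z$ is not first and $\mathrm{last}_k(x')$ fails, let $y'$ be the position of offset $\mathrm{off}_{k-1}(x')$ in the next $(k-1)$-block; then $\mathrm{incr}_k$ holds by $I_k$ and the carry rule. In the remaining cases the selected implication has a false premise, and we let $y'=x'$. In all cases $\mathrm{off}_{k-1}(x')=\mathrm{off}_{k-1}(y')$, so $G_{k-1}(x',y')$ holds by induction.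
\end{proof}

Let $\omega_h$ be the conjunction of the basic axioms and $\exists x\,G_h(x,x)$.

\begin{lemma}\label{lem:word}
Up to isomorphism, $W_h$ is the only word satisfying $\omega_h$. The sentence $\omega_h$ has size $O(h)$.
\end{lemma}

\begin{proof}
In $W_h$ the $k$-blocks are the intervals of length $d_k$ starting at multiples of $d_k$, and by the definition of $B_k$ the $(k-1)$-blocks of a $k$-block have numbers $0,1,\dots,2^{d_{k-1}}-1$ in order. So the basic axioms and all $I_k$ hold, and $G_h(x,x)$ holds by Lemma~\ref{lem:G}. Conversely, a word satisfying $\omega_h$ satisfies $I_1,\dots,I_h$ by Lemma~\ref{lem:G}. By Lemma~\ref{lem:count}, applied for all $k\le h$, it has length $d_h$, its $M_k$-positions are the multiples of $d_k$, and its bits $B_k$ are those of $W_h$. For the size, the formulas $\mathrm{same}_k,\dots,\mathrm{carry}_k$, $\mathrm{copy}_k$, $\mathrm{incr}_k$ and the basic axioms for a single $k$ have bounded size, and $G_k$ contains $G_{k-1}$ only once.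
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Fix $p$ and $h$. Let $N=d_h\ge T(h)$, $n^*=p^N$, and let $\tau_h=\{M_1,\dots,M_{h-1},B_1,\dots,B_h\}$, now as a set of \emph{binary} symbols, with $B_1$ in the role of the distinguished symbol $E$. Let $A_{h,p}$ be the level structure on $\{0,\dots,p-1\}^N$ in which $P^*$ is the set of positions of $W_h$ where $P$ holds. By \eqref{eq:parity}, $B_1^*$ is the set of odd levels. Let $\phi_{h,p}$ be the conjunction of (T1)--(T5) for $\tau_h$ with
\begin{itemize}
\item[(T6)] $\forall x\,\forall y\,(x\ne y\to\mathrm{br}_p(x,y))$,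
\item[(T7)] $\forall x\,\omega_h^x$, where $\widehat P(x,y):=P(x,y)$ for $P\in\tau_h$.
\end{itemize}
All symbols of $\tau_h$ occur in $\phi_{h,p}$. Axioms (T1)--(T5) have size $O(h)$, (T6) has size $O(p^2)$ and uses $O(p)$ variables, and (T7) has size $O(h)$ by Lemmas~\ref{lem:translate} and~\ref{lem:word}. There are $O(h+p)$ names, so $|\phi_{h,p}|\le C(h+p^2)\log(h+p+2)$ for an absolute constant $C$.

We claim that the finite models of $\phi_{h,p}$ are exactly the structures isomorphic to $A_{h,p}$. By Lemma~\ref{lem:balls}, $A_{h,p}$ satisfies (T1)--(T6), and for each $x$ the map $\mathrm{Ball}_i(x)\mapsto i$ is an isomorphism from the word $\mathcal B_x$ onto $W_h$; so (T7) holds by Lemma~\ref{lem:translate}. Conversely, let $A$ be a finite model. By (T7) and Lemmas~\ref{lem:translate} and~\ref{lem:word}, every word $\mathcal B_x$ is isomorphic to $W_h$: it has $N$ members, and if $D(x,y)$ is the member at position $i$, then $P(x,y)$ holds if and only if $i\in P^*$. With (T6), the hypotheses of Lemma~\ref{lem:reconstruct} hold for $Y_i=\{0,\dots,p-1\}$, and $A\cong A_{h,p}$.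

Hence $S_{\phi_{h,p}}(n)=0$ for $n\ne n^*$, and $p\nmid S_{\phi_{h,p}}(n^*)$ by Lemma~\ref{lem:sylow}. If $p\mid m$, then $m\nmid S_{\phi_{h,p}}(n^*)$, and Lemma~\ref{lem:gap} gives $r+q\ge n^*$.
\end{proof}

In the smallest case $h=1$, $p=2$, the vocabulary is $\{B_1\}$, the model $A_{1,2}$ is the $4$-cycle of Example~\ref{ex:c4}, and $S_{\phi_{1,2}}$ is the sequence $0,0,0,3,0,0,\dots$. For $h=2$ the model has $2^8$ elements.

\begin{proof}[Proof of Corollary~\ref{cor:no}]
Fix $m\ge2$ and a prime $p\mid m$. Suppose that an elementary $f$ bounds suitable witnesses modulo $m$, either as $f(\max\{|\phi|,m\})$ or as $f(|\phi|)$, and choose $d\ge1$ and $c\geq 0$ with $f(x)\le\exp_d(x+c)$ for all $x$. For large $h$ we have $\max\{|\phi_{h,p}|,m\}\le h^2$, so in both cases $S_{\phi_{h,p}}$ has a witness with $r,q\le\exp_d(h^2+c)$. By Theorem~\ref{thm:lower},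
\[
T(h+1)=2^{T(h)}\le p^N\le r+q\le2\exp_d(h^2+c).
\]
On the other hand, $\exp_d(y+1)\ge2\exp_d(y)$ for $d\ge1$ and $y\ge0$: this is an equality for $d=1$, and then $\exp_{d+1}(y+1)\ge2^{2\exp_d(y)}\ge2^{\exp_d(y)+1}$. Since $T(j)\ge2^j$, we have $T(h+1-d)\ge h^2+c+2$ for large $h$, and therefore
\[
T(h+1)=\exp_d\bigl(T(h+1-d)\bigr)\ge\exp_d(h^2+c+2)\ge4\exp_d(h^2+c),
\]
a contradiction.
\end{proof}

\begin{remark}\label{rem:height}
For fixed $p$ the length $\ell_h=|\phi_{h,p}|$ satisfies $h\le\ell_h\le C'h\log(h+1)$ with $C'$ depending on $p$, the first inequality because all $B_k$ occur. Hence $h\ge\ell_h/(C'\log(\ell_h+1))$, and $r+q\ge T(h+1)$ is a tower of height $\Omega(\ell_h/\log\ell_h)$. This is where the size $O(h)$ of $\omega_h$ matters; for Corollary~\ref{cor:no} alone, size $O(h^2)$ would do.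
\end{remark}

\section{Graphs}\label{sec:graphs}

With a single symbol $E$, which is needed for the parity of the level, the word has to be stored elsewhere. We store it in the branching of the tree. The branching numbers cannot be arbitrary, since the count of labeled copies must stay prime to $p$; but a level with $p^2$ children is the same as two consecutive levels of the $p$-ary tree merged into one, so $p$ and $p^2$ are both allowed. This gives one bit per level, and we first recode $W_h$ as a word with one predicate.

\subsection*{A word with one predicate}
Let $P_1,\dots,P_J$ with $J=2h-1$ be the predicates of $W_h$. Encode a position at which they have truth values $t_1,\dots,t_J\in\{0,1\}$ by the block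
\[
1\;1\;0\;t_1\;0\;t_2\;0\;\cdots\;t_J\;0
\]
of length $2J+3$, in which $t_j$ stands at offset $2j+1$ and the offsets $2,4,\dots,2J+2$ carry $0$. Let $U_h=u_0u_1\cdots u_{N-1}$ with $N=(2J+3)d_h$ be the concatenation of the blocks of all positions of $W_h$; for instance $U_1=11000\,11010$. Regard $U_h$ as a word with the predicate $V$ that holds at the positions carrying $1$. Write $x+1$ for the successor of a position $x$, and call $x$ a \emph{start} if $x+1$ exists and $V$ holds at $x$ and $x+1$. Let $\omega'_h$ say:
\begin{itemize}
\item[(U1)] the first position is a start;
\item[(U2)] for each start $x$, the positions $x+1,\dots,x+2J+2$ exist, $V$ fails at $x+2,x+4,\dots,x+2J+2$, and $x+2J+3$ does not exist or is a start;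
\item[(U3)] $\omega_h$ holds with quantifiers restricted to starts and $P_j(x)$ replaced by $V(x+2j+1)$.
\end{itemize}

\begin{lemma}\label{lem:oneword}
Up to isomorphism, $U_h$ is the only word satisfying $\omega_h'$, and $\omega'_h$ has size $O(h^2)$ and uses $O(h)$ names.
\end{lemma}

\begin{proof}
Every concatenation of blocks of the displayed form has the block beginnings as its only starts: if $x$ has offset $o$ with $1\le o\le2J+1$ in its block, one of $o,o+1$ is among $2,4,\dots,2J+2$, and if $o=2J+2$ then $V$ fails at $x$ itself. Such a concatenation therefore satisfies (U1) and (U2). Conversely, (U1) and (U2) cut a word from left to right into such blocks. For a concatenation of blocks, (U3) says that the encoded word satisfies $\omega_h$, that is, equals $W_h$ by Lemma~\ref{lem:word}. The successor relation has bounded size, so $V(x+j)$ is expressed with size $O(j)$ by a chain of $j$ existential quantifiers, whose variables can be reused in all such formulas. Hence (U2) has size $O(h)$, and in (U3) each of the $O(h)$ atoms and quantifiers of $\omega_h$ is replaced by an expression of size $O(h)$.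
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graphs}]
Let $e_i=1+u_i$ and $Y_i=\{0,\dots,p-1\}^{e_i}$ for $0\le i<N$, and $N'=\sum_ie_i\ge N\ge T(h)$. Let $A'$ be the level structure for $\tau=\{E\}$ on $Y_0\times\dots\times Y_{N-1}$ in which $E^*$ is the set of odd levels. Identify this product with $\{0,\dots,p-1\}^{N'}$. The level of two points in the product of the $Y_i$ is the index of the factor that contains the last coordinate of $\{0,\dots,p-1\}^{N'}$ in which they differ. So $A'$ is also a level structure on $\{0,\dots,p-1\}^{N'}$, and by Lemma~\ref{lem:sylow} the number of its copies on $[n^*]$, $n^*=p^{N'}$, is prime to $p$.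

Let $\omega''_h$ be the sentence about words with predicates $V$ and $E$ that consists of $\omega'_h$ and the statement that $E$ fails at the first position and alternates along successors. Its only model is $U_h$ with $E$ true at the odd positions. Let $\psi_{h,p}$ be the conjunction of (T1)--(T5) for $\tau=\{E\}$ with
\begin{itemize}
\item[(T6$'$)] $\forall x\,\forall y\,\bigl(x\ne y\to\mathrm{br}_p(x,y)\vee\mathrm{br}_{p^2}(x,y)\bigr)$,
\item[(T7$'$)] $\forall x\,(\omega''_h)^x$, where $\widehat E(x,y):=E(x,y)$ and $\widehat V(x,y):=\mathrm{br}_{p^2}(x,y)$.
\end{itemize}
By (T1) all models are simple undirected graphs. For fixed $p$ the formulas $\mathrm{br}_p$ and $\mathrm{br}_{p^2}$ have bounded size, so by Lemmas~\ref{lem:translate} and~\ref{lem:oneword} the sentence has size $O(h^2)$ with $O(h)$ names, and length $O(h^2\log(h+1))$, with constants depending on $p$. This is at most $C_ph^4$.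

By Lemma~\ref{lem:balls}, $A'$ satisfies (T1)--(T5) and (T6$'$); moreover $\mathrm{br}_{p^2}(x,y)$ holds exactly when $u_{\mathrm{lev}(x,y)}=1$, so each word $\mathcal B_x$ is the model of $\omega''_h$ and (T7$'$) holds. Conversely, in a finite model of $\psi_{h,p}$ each word $\mathcal B_x$ is the model of $\omega_h''$. It has $N$ members, and if $D(x,y)$ is the member at position $i$, then $E(x,y)$ holds if and only if $i$ is odd, and $\mathrm{br}_{p^2}(x,y)$ holds if and only if $u_i=1$; when $u_i=0$, (T6$'$) gives $\mathrm{br}_p(x,y)$. In both cases $\mathrm{br}_{|Y_i|}(x,y)$ holds, and Lemma~\ref{lem:reconstruct} shows that the model is isomorphic to $A'$. So $S_{\psi_{h,p}}$ vanishes except at $n^*$, where it is prime to $p$, and Lemma~\ref{lem:gap} bounds the witnesses. The proof of Corollary~\ref{cor:no} applies with $h^5$ in place of $h^2$.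
\end{proof}

\section{The upper bound}\label{sec:upper}

\subsection*{An example}
A group of prime order $p$ acting on a finite set has orbits of size $1$ or $p$, so the size of the set is congruent modulo $p$ to the number of fixed points. Let $\phi$ say that a binary relation $\sim$ is an equivalence relation, and let $\sigma$ be a $p$-cycle on the set $A$ of the last $p$ points of $[n+p]$. Then $S_\phi(n+p)$ is congruent to the number of equivalence relations fixed by $\sigma$. In such a relation, a point outside $A$ is fixed by $\sigma$, so it is related to all of $A$ or to nothing in $A$. Inside $A$, identified with $\mathbb Z/p$, the classes of a shift-invariant equivalence relation are the cosets of a subgroup, so $A$ lies in one class or its points are pairwise inequivalent. In the first case $A$ acts as a single new point, which gives $S_\phi(n+1)$ relations. In the second case no outside point can be related to $A$, which gives $S_\phi(n)$ relations. Hence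
\[
S_\phi(n+p)\equiv S_\phi(n+1)+S_\phi(n)\pmod p ,
\]
and $(1,p-1)$ is a witness modulo $p$.

The first step is general: in a fixed structure the set $A$ collapses to one special point, which we call a star, together with a structure on $A$ to be substituted for it. Three difficulties remain. A star cannot in general be turned into an ordinary point or deleted, so we must count structures with stars, and remember of each star only a bounded amount of information; this is its type (Lemmas~\ref{lem:types} and~\ref{lem:compose}). One $p$-cycle gives information only modulo $p$; for $p^a$ we use $2a-1$ cycles (Lemma~\ref{lem:orbit}). Finally, repeated collapsing creates more and more stars; but many stars of the same type can be permuted and collapsed in turn, which bounds their number.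

For the rest of the section fix $\phi,\tau,\kappa,\ell,Q$ as in Theorem~\ref{thm:upper}. Let $\tau_0$ be the set of relation symbols in $\tau$, so $|\tau_0|\le\ell$, and let $\Lambda$ be the least common multiple of the moduli occurring in $\phi$, so $1\le\Lambda\le2^\ell$. Also $Q\le\ell$.

\subsection*{Types}
For an integer $n\ge0$ let $\langle n\rangle$ be the symbol $*$ if $n=0$ and the residue of $n$ modulo $\Lambda$ if $n>0$. There are $\Lambda+1$ values. The value $\langle n\rangle$ determines whether $n=0$ and the residue of $n$ modulo each $b\mid\Lambda$, which is what a quantifier of $\phi$ can ask about a number of solutions; and $\langle n\rangle,\langle n'\rangle$ determine $\langle n+n'\rangle$.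

A \emph{pointed structure} of shape $(e,w)$ is a triple $(C,\bar u,\bar X)$ of a $\tau_0$-structure $C$, a tuple $\bar u$ of $e$ elements and a tuple $\bar X$ of $w$ subsets. Its type $\mathrm{tp}_0(C,\bar u,\bar X)$ is the set of atomic $\tau_0$-formulas, in $e$ element variables and $w$ set variables fixed in advance, that it satisfies. Let $\Theta_i(e,w)$ be the set of values of $\mathrm{tp}_i$ on pointed structures of shape $(e,w)$. Then $\mathrm{tp}_{i+1}(C,\bar u,\bar X)$ is the pair of functions
\begin{align*}
\theta&\mapsto\bigl\langle|\{u\in C:\mathrm{tp}_i(C,\bar uu,\bar X)=\theta\}|\bigr\rangle&&\text{on }\Theta_i(e+1,w),\\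
\theta&\mapsto\bigl\langle|\{X\subseteq C:\mathrm{tp}_i(C,\bar u,\bar XX)=\theta\}|\bigr\rangle&&\text{on }\Theta_i(e,w+1).
\end{align*}
Let $\mathcal T=\Theta_Q(0,0)$ be the set of values $\mathrm{tp}_Q(C)$, and $t=|\mathcal T|\ge1$.

\begin{lemma}\label{lem:types}
\begin{itemize}
\item[(a)] Two pointed structures of the same shape with equal $\mathrm{tp}_{i+1}$ have equal $\mathrm{tp}_i$.
\item[(b)] $t\le\exp_{Q+1}((\ell+1)^3)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induction on $i$. For $i=0$, some $\theta$ has a value different from $*$ under the first function, since $C$ is nonempty. Both structures then have an extension of type $\theta$, and $\mathrm{tp}_0$ is obtained from $\theta$ by deleting the formulas with the new variable. For $i\ge1$, by induction each $\theta\in\Theta_i$ determines a value $\theta^-\in\Theta_{i-1}$ of the same shape. The number of extensions with $\mathrm{tp}_{i-1}=\theta'$ is the sum, over $\theta$ with $\theta^-=\theta'$, of the numbers of extensions with $\mathrm{tp}_i=\theta$, and $\langle\cdot\rangle$ of a sum is determined by $\langle\cdot\rangle$ of the summands.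

(b) Put $\nu_0=2^{\ell^3+\ell^2}$ and $\nu_{i+1}=2^{2(\ell+1)\nu_i}$. We claim $|\Theta_i(e,w)|\le\nu_i$ whenever $e+w=Q-i$. For $e+w=Q$ there are at most $e^2+ew+|\tau_0|e^2\le Q^2(1+|\tau_0|)\le\ell^3+\ell^2$ atomic formulas. In the induction step there are at most $(\Lambda+1)^{2\nu_i}$ pairs of functions, and $\Lambda+1\le2^{\ell+1}$. So $t\le\nu_Q$. To absorb the factors in the exponents, put $\zeta_i=2(\ell+1)(\nu_i+1)$. From $\ell+1\le2^\ell$ we get $\zeta_i\le2^{\ell+2}\nu_i$. Hence $\zeta_0\le2^{\ell^3+\ell^2+\ell+2}\le2^{(\ell+1)^3}$ and
\[
\zeta_{i+1}\le2^{\ell+2+2(\ell+1)\nu_i}\le2^{2(\ell+1)+2(\ell+1)\nu_i}=2^{\zeta_i}.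
\]
Therefore $t\le\nu_Q\le\zeta_Q\le\exp_{Q}(2^{(\ell+1)^3})=\exp_{Q+1}((\ell+1)^3)$.
\end{proof}

\subsection*{Patterns}
Let $F$ and $Z$ be disjoint finite sets, of \emph{ordinary points} and of \emph{stars}. A \emph{pattern} $M$ on $(F,Z)$ interprets each unary symbol of $\tau_0$ by a subset of $F$ and each binary symbol by a subset of $(F\cup Z)^2\setminus\{(z,z):z\in Z\}$. Given $\tau_0$-structures $C_z$ $(z\in Z)$, taken pairwise disjoint and disjoint from $F$, let $M[C_z:z\in Z]$ be the structure on $F\cup\bigcup_zC_z$ defined as follows. Unary relations on $C_z$ and binary relations between two elements of the same $C_z$ are as in $C_z$. Unary relations on $F$ are as in $M$, and any other pair is related as its image in $M$ after each element of $C_z$ is replaced by $z$. A pattern on $(F,\emptyset)$ is a structure. Filling only some of the stars gives a pattern in which the new elements are ordinary points, so the stars may be filled one at a time. Constants are always interpreted by fixed elements of $F$.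

\begin{lemma}\label{lem:compose}
If $\mathrm{tp}_Q(C_z)=\mathrm{tp}_Q(C'_z)$ for all $z\in Z$, then $M[C_z:z\in Z]\models\phi$ if and only if $M[C'_z:z\in Z]\models\phi$.
\end{lemma}

\begin{proof}
Changing one filling at a time, with the other stars already filled, we may assume $Z=\{z\}$. Fix $M$. For a formula $\chi$ and a shape $(e,w)$, a \emph{scheme} assigns to each free element variable of $\chi$ an index $j\le e$ or an element of $F$, and to each free set variable a pair of an index $l\le w$ and a set $Y\subseteq F$. For a pointed structure $(C,\bar u,\bar X)$ of that shape it defines an assignment in $M[C]$, with values $u_j$, the element of $F$, and $X_l\cup Y$ respectively.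

\emph{Claim.} Let $\chi$ be a $\tau$-formula of quantifier rank at most $i$ whose moduli divide $\Lambda$, and fix a scheme. Then the truth of $\chi$ in $M[C]$ depends only on $\mathrm{tp}_i(C,\bar u,\bar X)$.

The lemma is the case $\chi=\phi$, $i=Q$, shape $(0,0)$. We use induction on $\chi$, for all $i$, shapes and schemes, reading $\forall$ as $\neg\exists\neg$. For atomic $\chi$, constants are elements of $F$. Relations and equalities among the $u_j$ are recorded in $\mathrm{tp}_0$; those among elements of $F$ are given by $M$; for $f\in F$, the atoms $R(u_j,f)$ and $R(f,u_j)$ are given by $M$ at $(z,f)$ and $(f,z)$, and $u_j=f$ is false; $u_j\in X_l\cup Y$ means $u_j\in X_l$, and $f\in X_l\cup Y$ means $f\in Y$. By Lemma~\ref{lem:types}(a), $\mathrm{tp}_i$ determines $\mathrm{tp}_0$. Connectives are immediate.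

Let $\chi$ consist of a quantifier over an element $x$, existential or modular, applied to $\chi'$; then $i\ge1$ and $\chi'$ has rank at most $i-1$. It suffices to show that $\mathrm{tp}_i(C,\bar u,\bar X)$ determines $\langle n\rangle$, where $n=n_F+n_C$ is the number of values of $x$ in $F$ and in $C$ that satisfy $\chi'$. For each $f\in F$, extend the scheme by $x\mapsto f$; by induction the truth of $\chi'$ depends only on $\mathrm{tp}_{i-1}(C,\bar u,\bar X)$, which is determined by $\mathrm{tp}_i$. So $n_F$ is determined. For values in $C$, extend the scheme by $x\mapsto e+1$; by induction there is a set $\Theta'\subseteq\Theta_{i-1}(e+1,w)$, independent of the pointed structure, such that $u\in C$ satisfies $\chi'$ if and only if $\mathrm{tp}_{i-1}(C,\bar uu,\bar X)\in\Theta'$. Then $n_C$ is the sum over $\theta\in\Theta'$ of the numbers whose values under $\langle\cdot\rangle$ are recorded in $\mathrm{tp}_i$.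

For a quantifier over a set, every subset of $M[C]$ is uniquely $X\cup Y$ with $X\subseteq C$ and $Y\subseteq F$. For each $Y$ extend the scheme by the pair $(w+1,Y)$; as in the last step, $\mathrm{tp}_i$ determines $\langle n_Y\rangle$, where $n_Y$ is the number of $X$ for which $X\cup Y$ satisfies $\chi'$. The number of solutions is $\sum_Yn_Y$.
\end{proof}

\subsection*{Orbits modulo a prime power}
A permutation of $F\cup Z$ that preserves $F$ and $Z$ acts on the patterns on $(F,Z)$. Let $\sigma_1,\dots,\sigma_s$ be $p$-cycles on disjoint sets. They generate a group isomorphic to $\mathbb F_p^s$, and modulo $p^a$ only the patterns with orbits of size less than $p^a$ count. We would like each of them to be fixed by a single $\sigma_i$, since this is what allows a collapse. That can fail: a perfect matching between $A_1$ and $A_2$ that is preserved by $\sigma_1\sigma_2$ is fixed by neither cycle, and its orbit has only $p$ elements. Pairing up $2a-2$ cycles in this way gives an orbit of size $p^{a-1}$ with no member fixed by any $\sigma_i$. One more cycle is enough.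

\begin{lemma}\label{lem:orbit}
Let $p$ be a prime, $a\ge1$ and $s=2a-1$. Let $\sigma_1,\dots,\sigma_s$ be $p$-cycles on pairwise disjoint $p$-element sets $A_1,\dots,A_s$, each contained in $F$ or in $Z$. Let $\mathcal X$ be a set of patterns on $(F,Z)$ invariant under all $\sigma_i$, and for $I\subseteq\{1,\dots,s\}$ let $\mathcal X_I=\{M\in\mathcal X:\sigma_iM=M\text{ for all }i\in I\}$. Then
\[
|\mathcal X|\equiv\sum_{I\ne\emptyset}(-1)^{|I|+1}|\mathcal X_I|\pmod{p^a}.
\]
\end{lemma}

\begin{proof}
Let $\eta\in\mathbb F_p^s$ act as $\sigma_1^{\eta_1}\cdots\sigma_s^{\eta_s}$. By inclusion--exclusion the right-hand side is the size of $\bigcup_i\mathcal X_{\{i\}}$, so we must show that $p^a$ divides the size of $\mathcal Y=\mathcal X\setminus\bigcup_i\mathcal X_{\{i\}}$. As the group is abelian, each $\mathcal X_{\{i\}}$ is invariant, so $\mathcal Y$ is a union of orbits, and orbit sizes are powers of $p$. It suffices to show that a pattern $M$ with orbit size $p^e$, $e\le a-1$, is fixed by some $\sigma_i$.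

The stabilizer $H$ of $M$ is a subspace of codimension $e$. Let $H^\perp$ be its annihilator in the dual space, of dimension $e$, and let $\xi_1,\dots,\xi_s$ be the coordinate functionals; the support of a functional is taken with respect to this basis. Call a nonzero functional in $H^\perp$ \emph{short} if its support has at most two elements, and call an index \emph{bad} if it lies in the support of a short functional; in the matching above, $\xi_1-\xi_2$ is short. A maximal linearly independent set of short functionals has at most $e$ members and spans all short functionals, so every bad index lies in the support of one of its members. There are thus at most $2e\le2a-2<s$ bad indices. Fix an index $i$ that is not bad.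

Since $\xi_i\notin H^\perp$, there is $\eta\in H$ with $\eta_i\neq 0$, and after scaling $\eta_i=1$. For each $j\ne i$ there is even $\eta\in H$ with $\eta_i=1$ and $\eta_j=0$. Otherwise $\xi_i$ vanishes on $H\cap\ker\xi_j$, whose annihilator is $H^\perp+\mathbb F_p\xi_j$; then $\xi_i-\mu\xi_j\in H^\perp$ for some scalar $\mu$, and $i$ is bad.

To prove $\sigma_iM=M$ we find, for each pair $(u,v)$ of points, some $\eta\in H$ that moves $u$ and $v$ as $\sigma_i$ does; then each binary relation of $M$ holds at $(u,v)$ if and only if it holds at $(\sigma_iu,\sigma_iv)$, and the case $u=v$ covers the unary relations. If neither point is in $A_i$, take $\eta=0$. If one point is in $A_i$ and the other is in $A_i$ or outside all $A_j$, take any $\eta\in H$ with $\eta_i=1$. If one point is in $A_i$ and the other in $A_j$ with $j\ne i$, take $\eta\in H$ with $\eta_i=1$ and $\eta_j=0$.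
\end{proof}

Next we describe the patterns fixed by the cycles in $I$. The restriction of a pattern to $A_i$ is a pattern on $(A_i,\emptyset)$, that is, a structure, if $A_i\subseteq F$, and a pattern on $(\emptyset,A_i)$ if $A_i\subseteq Z$.

\begin{lemma}\label{lem:collapse}
Let $\sigma_i,A_i$ be as in Lemma~\ref{lem:orbit} and $I\subseteq\{1,\dots,s\}$. Let $F'$ and $Z'$ arise from $F$ and $Z$ by removing the sets $A_i$ with $i\in I$ and adding to $Z$ new stars $z_i$ $(i\in I)$. The patterns $M$ on $(F,Z)$ with $\sigma_iM=M$ for all $i\in I$ correspond bijectively to the tuples $((C_i)_{i\in I},M')$, where $C_i$ is a $\sigma_i$-invariant pattern on $A_i$ and $M'$ is a pattern on $(F',Z')$. For every filling of the stars in $Z$, the filled $M$ equals the structure obtained from $M'$ by filling the old stars as before and each $z_i$ by $C_i$ with its own stars filled.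
\end{lemma}

\begin{proof}
The cycle $\sigma_i$ is transitive on $A_i$ and fixes all other points. Hence $\sigma_iM=M$ if and only if the restriction $C_i$ of $M$ to $A_i$ is $\sigma_i$-invariant and, for each binary symbol $R$ and each point $v\notin A_i$, the truth values of $R(u,v)$ and of $R(v,u)$ do not depend on $u\in A_i$. If this holds for all $i\in I$, then for distinct $i,j\in I$ the truth value of $R(u,v)$ with $u\in A_i$, $v\in A_j$ depends on neither $u$ nor $v$. So a pattern $M'$ is well defined by using these common values for pairs that involve new stars and copying $M$ on the remaining points. Conversely, any tuple defines $M$ by putting $C_i$ in the place of $z_i$, and this $M$ satisfies the criterion; the two constructions are inverse to each other. The last statement holds because in both structures a pair of elements is related according to a filling if both lie in the same filled old star, according to $C_i$ if otherwise both come from $A_i$, and according to $M'$ in all other cases.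
\end{proof}

This is the step that depends on the arity being at most two. For a ternary relation $R$ invariant under $\sigma_i$, the set of pairs $(u,u')$ in $A_i$ with $R(u,u',v)$ may vary with the outside point $v$, so $A_i$ is not described by one structure on $A_i$ and one truth value for each outside tuple.

\subsection*{The recurrences}
For each $\theta\in\mathcal T$ fix a structure $D_\theta$ with $\mathrm{tp}_Q(D_\theta)=\theta$, and let $n_0=\max\{\kappa,1\}$. For $\mu\in\mathbb N^{\mathcal T}$ let $Z_\mu$ be a set of stars of which $\mu_\theta$ carry the label $\theta$, for each $\theta$. For a pattern $M$ on $([n],Z_\mu)$ with $n\ge n_0$ let $M[D]$ be the structure in which each star labeled $\theta$ is filled by a copy of $D_\theta$ and $c_i$ is interpreted by $i$. Let $g_\mu(n)$ be the number of such patterns with $M[D]\models\phi$. Then $g_0(n)=S_\phi(n)$. By Lemma~\ref{lem:compose}, $g_\mu(n)$ does not change if a star labeled $\theta$ is filled by another structure of type $\theta$. Let $\epsilon_\theta$ be the unit vectors of $\mathbb N^{\mathcal T}$. Fix a prime power $p^a$ and $s=2a-1$.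

\begin{lemma}\label{lem:R}
Let $n\ge n_0$ and $\mu\in\mathbb N^{\mathcal T}$.
\begin{itemize}
\item[(R1)] With $C_1,\dots,C_j$ ranging over the $\tau_0$-structures on $\mathbb Z/p$ invariant under $x\mapsto x+1$,
\[
g_\mu(n+ps)\equiv\sum_{j=1}^s(-1)^{j+1}\binom sj\sum_{(C_1,\dots,C_j)}g_{\mu+\sum_{i}\epsilon_{\mathrm{tp}_Q(C_i)}}(n+ps-pj)\pmod{p^a}.
\]
\item[(R2)] If $\mu_\theta\ge ps$, then with $C_1,\dots,C_j$ ranging over the patterns on $(\emptyset,\mathbb Z/p)$ invariant under $x\mapsto x+1$, and $C_i[D_\theta]$ obtained by filling every star with a copy of $D_\theta$,
\[
g_\mu(n)\equiv\sum_{j=1}^s(-1)^{j+1}\binom sj\sum_{(C_1,\dots,C_j)}g_{\mu-pj\epsilon_\theta+\sum_i\epsilon_{\mathrm{tp}_Q(C_i[D_\theta])}}(n)\pmod{p^a}.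
\]
\end{itemize}
\end{lemma}

\begin{proof}
(R1) Let $\mathcal X$ be the set of patterns counted by $g_\mu(n+ps)$, and split the last $ps$ ordinary points into sets $A_1,\dots,A_s$ with $p$-cycles $\sigma_i$. These points are not constants, because $n\ge\kappa$; this is the reason for the starting point $n_0$. Hence $\sigma_i$ induces an isomorphism $M[D]\cong(\sigma_iM)[D]$ that fixes the constants, and $\mathcal X$ is invariant. Let $|I|=j\ge1$, and identify each $A_i$ with $\mathbb Z/p$ so that $\sigma_i$ is the shift. By Lemma~\ref{lem:collapse}, $|\mathcal X_I|$ is the sum over $(C_i)_{i\in I}$ of the number of patterns $M'$ that satisfy $\phi$ when the old stars are filled as before and $z_i$ is filled by $C_i$. Renumber the $n+ps-pj$ remaining ordinary points increasingly, which fixes $1,\dots,n$ and so the constants, and give $z_i$ the label $\mathrm{tp}_Q(C_i)$. By Lemma~\ref{lem:compose} the number of these $M'$ is the term in the inner sum. There are $\binom sj$ sets $I$ of size $j$, and Lemma~\ref{lem:orbit} gives (R1).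

(R2) Let $\mathcal X$ be the set of patterns counted by $g_\mu(n)$, and let $A_1,\dots,A_s$ consist of stars labeled $\theta$. These stars are filled with copies of the same structure, so permuting them again induces isomorphisms $M[D]\cong(\sigma_iM)[D]$, which fix all ordinary points. For $|I|=j$, Lemma~\ref{lem:collapse} removes $pj$ stars labeled $\theta$ and adds stars $z_i$ filled by $C_i[D_\theta]$; we label $z_i$ by the type of this structure and conclude as before.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The number $t=|\mathcal T|$ depends only on $\phi$ and is bounded in Lemma~\ref{lem:types}(b). First consider a prime power $p^a$. Call $\mu$ \emph{reduced} if $\mu_\theta<ps$ for all $\theta$; there are $(ps)^t$ reduced vectors, among them $0$. Each term on the right of (R2) has $(p-1)j\ge1$ fewer stars than $\mu$, and the coefficients do not depend on $n$. By induction on the number of stars, every $g_\mu$ is congruent modulo $p^a$, for all $n\ge n_0$, to an integer combination of functions $g_{\mu'}$ with $\mu'$ reduced, with coefficients independent of $n$.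

Let $g(n)$ be the vector of the residues of $g_\mu(n)$ modulo $p^a$, for $\mu$ reduced. Applying (R1) to each reduced $\mu$ and then the reduction to each term, whose argument is at least $n\ge n_0$, we obtain matrices $L_1,\dots,L_s$ over $\mathbb Z/p^a$, independent of $n$, with
\[
g(n+ps)=\sum_{j=1}^sL_j\,g(n+ps-pj)\qquad(n\ge n_0).
\]
The arguments on the right lie between $n$ and $n+ps-1$. So the vector $v(n)=(g(n),\dots,g(n+ps-1))$, of length $\Delta=ps\,(ps)^t=(ps)^{t+1}$, satisfies $v(n+1)=Lv(n)$ for $n\ge n_0$ with a fixed $\Delta\times\Delta$ matrix $L$. The Cayley--Hamilton theorem holds over every commutative ring: $L$ is annihilated by its characteristic polynomial, which is monic of degree $\Delta$. Thus $L^\Delta=\sum_{i<\Delta}\alpha_iL^i$ with $\alpha_i\in\mathbb Z/p^a$. Applying this to $v(n)$ and reading the coordinate $g_0(n)$ gives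
\[
S_\phi(n+\Delta)\equiv\sum_{i<\Delta}\alpha_iS_\phi(n+i)\pmod{p^a}\qquad(n\ge n_0).
\]
Since $a\le2^{a-1}\le p^{a-1}$, we have $ps<2ap\le2p^a$, and so $4\le\Delta\le(2p^a)^{t+1}$.

Now let $m=\prod_\iota p_\iota^{a_\iota}\ge2$, let $\Delta_\iota$ be the order obtained for $p_\iota^{a_\iota}$, and let $\Delta=\max_\iota\Delta_\iota\le(2m)^{t+1}$. The recurrence for $p_\iota^{a_\iota}$, applied at $n+\Delta-\Delta_\iota\ge n_0$, is a recurrence of order $\Delta$ valid for all $n\ge n_0$, whose first $\Delta-\Delta_\iota$ coefficients are $0$. By the Chinese remainder theorem choose, for each $i<\Delta$, a positive integer that is congruent to the $i$-th coefficient modulo every $p_\iota^{a_\iota}$. This gives \eqref{eq:rec} modulo $m$ with $r=n_0$ and $q=\Delta-1$, and $1\le q<(2m)^{t+1}$.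
\end{proof}

\begin{thebibliography}{9}

\bibitem{FM}
Eldar Fischer and Johann A. Makowsky,
\emph{Extensions and Limits of the Specker-Blatter Theorem},
arXiv:2206.12135 (2022).

\end{thebibliography}
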